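# Congruence skein relations for colored HOMFLY-PT invariants modulo $\{p\}^2$

## 1. Framed skeins, the annulus, and the invariants $\check{\mathcal Z}_n$

### 1.1 Framed links and the plane

All links are oriented and framed. A framing is a nowhere zero normal vector field. Links are presented by diagrams with the blackboard framing, the planar normal pointing to the left of the strand. Two framed knots are equal up to framed isotopy if and only if they have the same knot type and the same self-linking number; for a blackboard-framed diagram the self-linking number is the writhe. In a positive crossing of two upward strands the over-strand runs from bottom left to top right. Write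
$$[m]=q^m-q^{-m},\qquad \{m\}=\frac{q^m-q^{-m}}{q-q^{-1}},\qquad z=[1]=q-q^{-1},\qquad \Lambda=\mathbb Z[z^2,t^{\pm1}].$$

**Definition 1 (framed HOMFLY-PT invariant).** $\langle\,\cdot\,\rangle$ is the invariant of framed oriented links determined by the skein relation $\langle X_+\rangle-\langle X_-\rangle=z\langle X_0\rangle$, by the rule that a positive kink multiplies the value by $t$, and by the values $(t-t^{-1})/z$ on the $0$-framed unknot and $1$ on the empty diagram. One also writes $\mathcal H(\mathcal L;q,t)=\langle\mathcal L\rangle$.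

*Example.* The closure of the two-strand braid $\sigma_1^2$ is a Hopf link. Changing one of its crossings gives the two-component unlink with framing $0$, and smoothing it gives the closure of $\sigma_1$, an unknot with one positive kink. So
$$\langle\text{Hopf}\rangle=\Big(\frac{t-t^{-1}}z\Big)^2+z\cdot t\,\frac{t-t^{-1}}z .$$

Skeins, that is, linear combinations of diagrams modulo these relations, are taken over $k=\mathbb Q(q,t)$. The invariant is multiplicative on split links: evaluate each piece in its own disc.

### 1.2 Hecke algebras and the annulus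

**Definition 2 (Hecke algebra, annulus, closure).** $H_r$ is the skein of the rectangle with $r$ inputs at the bottom and $r$ outputs at the top; it is the Hecke algebra (Morton–Traczyk), generated by the positive crossings $\sigma_i$ with $\sigma_i-\sigma_i^{-1}=z$. In a product the left factor is on top. $\mathcal S_+$ is the positive skein of the annulus, and $\hat x\in\mathcal S_+$ is the closure of $x\in H_r$. The product in $\mathcal S_+$ is stacking; it is commutative.

We use the following standard facts (Aiston–Morton).

* $H_r$ is split semisimple with simple modules $V_\lambda$, $\lambda\vdash r$; each $\sigma_i$ acts on $V_{(r)}$ by $q$. The full twist $\Omega_r$ acts on $V_\lambda$ by $q^{2\,ct(\lambda)}$, where $ct(\lambda)$ is the sum of the contents of $\lambda$.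
* $\mathcal S_+$ is identified with the ring of symmetric functions so that $Q_A=\hat e_A$ corresponds to the Schur function $s_A$. Here $e_A$ is a minimal idempotent in the block of $V_A$; the Aiston–Morton idempotent is one, and all of them are conjugate, hence have the same closure.
* Since $\widehat{xy}=\widehat{yx}$, the map $x\mapsto\hat x$ is a trace, and evaluation on minimal idempotents gives
$$\hat x=\sum_\lambda \mathrm{tr}_{V_\lambda}(x)\,Q_\lambda\qquad(x\in H_r).\tag{1}$$
* $h_r:=Q_{(r)}=\hat\pi_r$, where $\pi_r=\big(q^{r(r-1)/2}\{r\}!\big)^{-1}\sum_{w\in S_r}q^{l(w)}T_w$ is the unique nonzero idempotent with $\sigma_i\pi_r=\pi_r\sigma_i=q\pi_r$ for all $i$. Similarly $Q_{(1^r)}$ is the closure of the antisymmetrizer. In both, the denominators are products of $\{1\},\dots,\{r\}$.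
* The $r$-parallel of a positive kink is $\Omega_r$ with a positive kink on each strand.

*Example.* For $r=2$, $\sigma_1$ acts by $q$ on $V_{(2)}$ and by $-q^{-1}$ on $V_{(1,1)}$, so $\hat\sigma_1=qQ_{(2)}-q^{-1}Q_{(1,1)}$ and $\hat\sigma_1^{-1}=q^{-1}Q_{(2)}-qQ_{(1,1)}$, where $\hat\sigma_1^{-1}$ means the closure of $\sigma_1^{-1}$.

### 1.3 Colored invariants

**Definition 3 (colored invariants).** For $\mathcal L=K_1\cup\dots\cup K_L$ and partitions $\vec A=(A^1,\dots,A^L)$,
$$W_{\vec A}(\mathcal L;q,t)=\Big\langle\mathcal L\star\otimes_{\alpha=1}^LQ_{A^\alpha}\Big\rangle$$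
is the invariant of the satellite of the blackboard-framed diagram in which $K_\alpha$ is decorated by $Q_{A^\alpha}$, with no correction factors. For a tuple $\vec\mu$ of nonempty partitions,
$$\check{\mathcal Z}_{\vec\mu}(\mathcal L;q,t)=\prod_{\alpha=1}^L\prod_{i=1}^{\ell(\mu^\alpha)}[\mu_i^\alpha]\sum_{\vec A:\,|A^\alpha|=|\mu^\alpha|}\ \prod_{\alpha=1}^L\chi_{A^\alpha}(C_{\mu^\alpha})\,W_{\vec A}(\mathcal L;q,t),$$
where $\chi_A(C_\mu)$ is the irreducible character of the symmetric group indexed by $A$ at cycle type $\mu$. Write $\check{\mathcal Z}_n$ for the case in which every component is colored by the one-row partition $(n)$.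

Let $P_m\in\mathcal S_+$ correspond to the power sum $p_m$, so $P_m=\sum_A\chi_A(C_{(m)})Q_A$. Then the definition reads
$$\check{\mathcal Z}_n(\mathcal L)=[n]^L\langle\mathcal L\star P_n^{\otimes L}\rangle .\tag{2}$$
For a framed knot $K$ we write $E(K)=\check{\mathcal Z}_n(K)$. By the last standard fact, adding a positive kink to a knot multiplies $W_A$ by $t^{|A|}q^{2ct(A)}$.

*Example.* $P_2=Q_{(2)}-Q_{(1,1)}$. Let $d_2=\hat\sigma_1^{-1}$ and let $d_1$ be the core of the annulus, so $d_1^2=Q_{(2)}+Q_{(1,1)}$. The coefficient of $Q_{(2)}$ in $2z\,d_2+z^2d_1^2$ is $z(2q^{-1}+q-q^{-1})=[2]$, and that of $Q_{(1,1)}$ is $z(-2q+q-q^{-1})=-[2]$. Hence $[2]P_2=2z\,d_2+z^2d_1^2$. In the plane $d_2$ is an unknot with a negative kink, so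
$$[2]\langle P_2\rangle=2t^{-1}(t-t^{-1})+(t-t^{-1})^2=t^2-t^{-2}.$$

Two known facts are used.

* **Fact 1.** $\check{\mathcal Z}_{\vec\mu}(\mathcal L;q,t)\in\Lambda$.
* **Fact 2.** $\check{\mathcal Z}_1(\mathcal L;q,t)=[1]^L\mathcal H(\mathcal L;q,t)$.

Together they say
$$z^c\langle D\rangle\in\Lambda\quad\text{for every diagram }D\text{ with }c\text{ components.}\tag{3}$$

### 1.4 Conway triples and the modulus

**Definition 4 (Conway triple).** $(\mathcal L_+,\mathcal L_-,\mathcal L_0)$ consists of three diagrams, identical outside a disc, with a positive crossing, a negative crossing and the orientation-respecting smoothing inside it. Each carries its blackboard framing.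

*Example.* A figure-eight curve with one crossing gives $(U^{+1},U^{-1},U\sqcup U)$, where $U$ is the $0$-framed unknot and $K^{\pm1}$ denotes $K$ with a $\pm$ kink. The crossing is a self-crossing. The closures of $\sigma_1^2,1,\sigma_1$ in $H_2$ give a triple whose crossing is between two components.

**Definition 5 (the modulus).** Fix $n\ge2$ and put
$$\varepsilon=(-1)^{n-1},\qquad u=q^n,\qquad \Psi=q^{-\varphi(n)}\Phi_n(q^2),$$
with $\Phi_n$ the cyclotomic polynomial.

*Example.* For $n=p$ prime, $\Psi=q^{-(p-1)}(1+q^2+\dots+q^{2(p-1)})=\{p\}$. For $n=4$, $\Psi=q^2+q^{-2}=z^2+2$.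

Since $q^{2n}-1=\prod_{d\mid n}\Phi_d(q^2)$, $\Psi$ divides $[n]$ in $\mathbb Z[q^{\pm1}]$. Also $[n]^2=q^{2n}+q^{-2n}-2$ is an integer polynomial in $q^2+q^{-2}=z^2+2$, so $[n]^2\in\Lambda$.

## 2. Two congruences for a Conway triple, and the cases $n=1$ and $n=2$

For $n=1$ there is an exact skein relation. By Fact 2, multiply $\langle\mathcal L_+\rangle-\langle\mathcal L_-\rangle=z\langle\mathcal L_0\rangle$ by $z^L$. At a self-crossing $\mathcal L_0$ has $L+1$ components, so the right side is $\check{\mathcal Z}_1(\mathcal L_0)$. At a crossing of two different components $\mathcal L_0$ has $L-1$ components, so it is $[1]^2\check{\mathcal Z}_1(\mathcal L_0)$.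

What survives when every component is colored by $(p)$, with $p$ prime? Qingtao Chen, Kefeng Liu, Pan Peng and Shengmao Zhu, in "Congruent skein relations for colored HOMFLY-PT invariants and colored Jones polynomials", arXiv:1402.3571 (2014), pose the following as a conjecture: at a self-crossing,
$$\check{\mathcal Z}_p(\mathcal L_+)-\check{\mathcal Z}_p(\mathcal L_-)\equiv(-1)^{p-1}\check{\mathcal Z}_p(\mathcal L_0)\mod\{p\}^2,$$
and at a crossing of two different components,
$$\check{\mathcal Z}_p(\mathcal L_+)-\check{\mathcal Z}_p(\mathcal L_-)\equiv(-1)^{p-1}p[p]^2\check{\mathcal Z}_p(\mathcal L_0)\mod\{p\}^2[p]^2 .$$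
Here $A\equiv B\mod C$ means $(A-B)/C\in\Lambda$. Are these true for every Conway triple and every prime? They are, and the proof works for every integer $n\ge2$ with $\Psi$ in place of $\{p\}$.

**Theorem.** Let $n\ge2$ and let $(\mathcal L_+,\mathcal L_-,\mathcal L_0)$ be a Conway triple.

* **(I)** If the crossing is a self-crossing of a component, then $\check{\mathcal Z}_n(\mathcal L_+)-\check{\mathcal Z}_n(\mathcal L_-)-\varepsilon\,\check{\mathcal Z}_n(\mathcal L_0)\in\Psi^2\Lambda$.
* **(II)** If the crossing is between different components, then $\check{\mathcal Z}_n(\mathcal L_+)-\check{\mathcal Z}_n(\mathcal L_-)-\varepsilon\,n[n]^2\check{\mathcal Z}_n(\mathcal L_0)\in\Psi^2[n]^2\Lambda$.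

For $n=p$ prime, $\Psi=\{p\}$ and $\varepsilon=(-1)^{p-1}$, so this is exactly the conjecture: the conjecture is true.

*The case $n=2$ on the figure-eight curve.* Write $p_1=\langle P_1\rangle=(t-t^{-1})/z$ and $p_2=\langle P_2\rangle=(t^2-t^{-2})/[2]$, so $\langle Q_{(2)}\rangle=(p_1^2+p_2)/2$ and $\langle Q_{(1,1)}\rangle=(p_1^2-p_2)/2$. A positive kink multiplies $W_{(2)}$ by $t^2q^2$ and $W_{(1,1)}$ by $t^2q^{-2}$. Hence
$$E(U^{+1})=[2]t^2\Big(\tfrac{q^2-q^{-2}}2p_1^2+\tfrac{q^2+q^{-2}}2p_2\Big)=t^2\Big(\tfrac{\{2\}^2}2(t-t^{-1})^2+\tfrac{\{2\}^2-2}2(t^2-t^{-2})\Big),$$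
because $[2]^2p_1^2=\{2\}^2(t-t^{-1})^2$ and $q^2+q^{-2}=\{2\}^2-2$. As $(t-t^{-1})^2+t^2-t^{-2}=2t^2-2$,
$$E(U^{+1})=\{2\}^2t^2(t^2-1)-t^2(t^2-t^{-2}).$$
In the same way $E(U^{-1})=\{2\}^2t^{-2}(1-t^{-2})-t^{-2}(t^2-t^{-2})$. Since $\check{\mathcal Z}_2(U\sqcup U)=(t^2-t^{-2})^2$ and $\varepsilon=-1$,
$$E(U^{+1})-E(U^{-1})+\check{\mathcal Z}_2(U\sqcup U)=\{2\}^2\,(t^4-t^2-t^{-2}+t^{-4}).$$
So (I) holds here. It is a genuine congruence: the right side is not zero.

## 3. Congruences modulo $\Psi^2$ may be checked with denominators

Intermediate quantities, such as symmetrizers, have denominators. This section shows that the harmless ones may be ignored.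

Let $\mathcal R=\mathbb Q[q^{\pm1},t^{\pm1}]\big[[m]^{-1}:1\le m<n\big]\supset\Lambda$. Since $z=[1]$ is a unit of $\mathcal R$, (3) gives $\langle D\rangle\in\mathcal R$ for all diagrams $D$. **From now on, for $x,y\in\mathcal R$, $x\equiv y$ means $x-y\in\Psi^2\mathcal R$.** Since $\Psi\mid[n]$, we have $[n]^2\mathcal R\subset\Psi^2\mathcal R$. Two remarks:

* If $n\nmid m$, then $[m]$ and $\Psi$ have no common zero, since at a zero of $\Psi$ the number $q^2$ is a primitive $n$-th root of unity. So they are comaximal in $\mathbb Q[q^{\pm1}]$.
* $\Psi^2$ is a monic integer polynomial in $z^2$ of degree $\varphi(n)$. For $n\ge3$, $\Phi_n$ is monic and palindromic of even degree $\varphi(n)$, so $\Psi$ is a monic integer polynomial of degree $\varphi(n)/2$ in $q^2+q^{-2}=z^2+2$. For $n=2$, $\Psi^2=(q+q^{-1})^2=z^2+4$.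

**Lemma 1.** (a) If $f\in\Lambda$ and $f\equiv0$, then $f\in\Psi^2\Lambda$. (b) If $f\in\Lambda$, $0\ne g\in\mathbb Z[t^{\pm1}]$ and $gf\equiv0$, then $f\equiv0$.

*Proof.* (a) For some product $g$ of elements $[m]$ with $m<n$ we have $gf\in\Psi^2\mathbb Q[q^{\pm1},t^{\pm1}]$. As $g$ and $\Psi^2$ are comaximal, write $\alpha g+\beta\Psi^2=1$ in $\mathbb Q[q^{\pm1}]$; then $f=\alpha gf+\beta\Psi^2f$ is divisible by $\Psi^2$ in $\mathbb Q[q^{\pm1},t^{\pm1}]$. Because $\Psi^2$ is monic in $z^2$, we can divide in $\Lambda$: $f=\Psi^2Q+r$ with $\deg_{z^2}r<\varphi(n)$. Then $\Psi^2$ divides $r$ in $\mathbb Q[q^{\pm1},t^{\pm1}]$. The $q$-span (top minus bottom exponent of $q$) is additive under products, and $\Psi^2$ has $q$-span $4\varphi(n)$, while $r$, if nonzero, has $q$-span less than $4\varphi(n)$. So $r=0$.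

(b) By (a), $gf\in\Psi^2\Lambda$. The quotient $\Lambda/\Psi^2\Lambda$ is a free $\mathbb Z[t^{\pm1}]$-module with basis $1,z^2,\dots,z^{2(\varphi(n)-1)}$, so $g$ acts injectively on it. $\square$

## 4. Passing a power sum through an arc

Let $\mathbb A$ be an annulus with oriented core, drawn as a strip with the core direction vertically upward.

**Definition 6 (annulus with an arc).** $\mathcal A$ is the skein of $\mathbb A\times I$ with one oriented arc from a fixed point of the right boundary to the point at the same height on the left boundary. The product $yy'$ places $y$ to the left of $y'$; the unit $1$ is the straight arc. For $X\in\mathcal S_+$ let $o(X),u(X)\in\mathcal A$ be $X$ placed over, respectively under, the straight arc. Let $a\in\mathcal A$ be the crossingless helical arc that enters at the right, follows the core once, and leaves at the left.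

With these directions, a core curve passing over the straight arc makes a positive crossing. The maps $o,u$ are algebra homomorphisms with central images: slide $X$ sideways above, respectively below, everything.

*Example.* For the core $P_1$, the skein relation gives $o(P_1)-u(P_1)=z\,a$, because the smoothing turns the incoming arc up along the core, around, and out at the left. The next lemma generalizes this.

**Lemma 2** (Morton). $o(P_m)-u(P_m)=[m]\,a^m$.

*Proof.* **Step 1: a closure map, to compute in Hecke algebras.** Define $\mathrm{cl}:H_{r+1}\to\mathcal A$ as follows. Put the rectangle in the strip. Lead the arc from the right boundary point to bottom position $r+1$; join top position $i+1$ around $\mathbb A$ to bottom position $i$ for $1\le i\le r$; lead top position $1$ to the left boundary point. No crossings occur outside the rectangle, and $\mathrm{cl}(1_{H_1})=1$. For $\gamma\in H_r$, $\beta\in H_{r+1}$: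

* (i) $\mathrm{cl}((1\otimes\gamma)\beta)=\mathrm{cl}(\beta(\gamma\otimes1))$. Slide $\gamma$ from the top positions $2,\dots,r+1$ around $\mathbb A$ to the bottom positions $1,\dots,r$.
* (ii) $\mathrm{cl}(1\otimes\gamma)=a\,\mathrm{cl}(\gamma)$ (for $r\ge1$). The strands through $\gamma$ are joined as in $\mathrm{cl}(\gamma)$, except that the arc leaving $\gamma$ at top position $2$ goes once around to bottom position $1$, straight up, and out to the left; this is an $a$ to the left of $\mathrm{cl}(\gamma)$.
* (iii) $\mathrm{cl}((1\otimes\gamma)\sigma_1\cdots\sigma_r)=o(\hat\gamma)$ and $\mathrm{cl}((1\otimes\gamma)\sigma_1^{-1}\cdots\sigma_r^{-1})=u(\hat\gamma)$. In $\sigma_1\cdots\sigma_r$ the crossing $\sigma_r$ is lowest, so the strand from bottom $r+1$ runs north-west to top $1$; together with the outer pieces it is the straight arc. The other strands run from bottom $i$ to top $i+1$, towards the north-east, over it in the first case and under it in the second. Closing them up around $\mathbb A$ gives $\hat\gamma$.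

**Step 2: a recursion for symmetrizers.** Let $w_r=\mathrm{cl}(\pi_{r+1})$, so $w_0=1$. The $r+1$ elements $1,\ s_1,\ s_1s_2,\dots,\ s_1\cdots s_r$ of $S_{r+1}$ each have a unique reduced word, so each has left descent set contained in $\{1\}$; there are $r+1$ cosets in $(1\times S_r)\backslash S_{r+1}$, so these are the minimal representatives. Hence $T_{vd}=T_vT_d$ for $v\in1\times S_r$ and $d$ one of them, and
$$\sum_{w\in S_{r+1}}q^{l(w)}T_w=\Big(\sum_{v\in1\times S_r}q^{l(v)}T_v\Big)\sum_{k=0}^rq^k\sigma_1\cdots\sigma_k .$$
Dividing by the normalizing factors,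
$$q^r\{r+1\}\pi_{r+1}=(1\otimes\pi_r)\sum_{k=0}^rq^k\sigma_1\cdots\sigma_k .\tag{4}$$

**Step 3: apply $\mathrm{cl}$.** The term $k=r$ gives $q^r\,o(h_r)$ by (iii). For $k<r$ the word $\sigma_1\cdots\sigma_k$ lies in $H_r\otimes1$, so by (i), absorption, (i) again with $\beta=1$, and (ii),
$$\mathrm{cl}((1\otimes\pi_r)\sigma_1\cdots\sigma_k)=\mathrm{cl}(\sigma_1\cdots\sigma_k(\pi_r\otimes1))=q^k\mathrm{cl}(\pi_r\otimes1)=q^k\mathrm{cl}(1\otimes\pi_r)=q^k\,a\,w_{r-1}.$$
Since $\sum_{k<r}q^{2k}=q^{r-1}\{r\}$,
$$\{r+1\}w_r=o(h_r)+q^{-1}\{r\}\,a\,w_{r-1}.\tag{5}$$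

**Step 4: the mirror recursion.** The ring involution $q\mapsto q^{-1}$, $\sigma_i\mapsto\sigma_i^{-1}$ of $H_r$ preserves the characterization of $\pi_r$, so it fixes $\pi_r$. Applied to (4) it gives $q^{-r}\{r+1\}\pi_{r+1}=(1\otimes\pi_r)\sum_kq^{-k}\sigma_1^{-1}\cdots\sigma_k^{-1}$. The computation of Step 3, now with $\sum_{k<r}q^{-2k}=q^{-(r-1)}\{r\}$, gives $\{r+1\}w_r=u(h_r)+q\{r\}\,a\,w_{r-1}$.

**Step 5: compare.** Put $G(y)=\sum_{r\ge0}\{r+1\}w_ry^r$ and $H(y)=\sum_{r\ge0}h_ry^r$. The two recursions say
$$o(H(y))=(1-q^{-1}ay)G(y),\qquad u(H(y))=(1-qay)G(y).$$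
All coefficients lie in a commutative algebra, generated by $a$ and central elements. So $o(H(y))\,u(H(y))^{-1}=(1-q^{-1}ay)(1-qay)^{-1}$. Take logarithms: since $\log H(y)=\sum_mP_my^m/m$, the coefficient of $y^m/m$ is $o(P_m)-u(P_m)$ on the left and $(q^m-q^{-m})a^m$ on the right. $\square$

**Lemma 3.** If the arc is oriented from left to right (so that core over arc is negative), then $o(P_m)-u(P_m)=-[m]\,a'^m$, with $a'$ the crossingless one-turn arc in this orientation.

*Proof.* Rotate $\mathbb A\times I$ by $\pi$ about the core direction, which reverses the width and the $I$-coordinate. This preserves the orientation of space, the core orientation, and blackboard framings (up to rotating them by $\pi$ around the strand, which is a framed isotopy). It interchanges over and under, reverses the direction of the arc, sends $a$ to $a'$, and acts on $H_r$ by $\sigma_i\mapsto\sigma_{r-i}$. The last map fixes $\pi_r$, so all $h_r$, and hence all $P_m$, are fixed. Lemma 2 becomes $u(P_m)-o(P_m)=[m]a'^m$. $\square$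

The next lemma represents $[n]P_n$ by honest braids with integral coefficients, in a form suited to (3). The case $m=2$ was checked in Section 1.3.

**Lemma 4.** Let $d_r$ be the closure of $\sigma_{r-1}^{-1}\cdots\sigma_1^{-1}\in H_r$, a knot in the annulus. Then
$$[m]P_m=\sum_{r\ge1}\ \sum_{n_1+\dots+n_r=m}z^r\,n_1\,d_{n_1}\cdots d_{n_r}\qquad(n_i\ge1).$$

*Proof.* **Step 1: close the arc, to turn (5) into a relation in $\mathcal S_+$.** Iterating (5) gives $\{r+1\}w_r=\sum_{k=0}^rq^{-k}a^k\,o(h_{r-k})$. Close the arc by a strand going from its left end once around in the core direction, underneath everything, to its right end. On $\mathrm{cl}(\beta)$ this strand starts at top position $1$ and passes to the right under the strands at positions $2,\dots,r+1$, which shift to $1,\dots,r$; in $\sigma_i^{-1}$ the strand going north-east is the lower one. So $\mathrm{cl}(\beta)$ goes to the closure of $\sigma_r^{-1}\cdots\sigma_1^{-1}\beta$. Therefore $w_r\mapsto q^{-r}h_{r+1}$. By (ii), $a^k=\mathrm{cl}(1_{H_{k+1}})$, and $o(h_{r-k})$ lies above everything, so $a^ko(h_{r-k})\mapsto d_{k+1}h_{r-k}$.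 Hence
$$q^{-r}\{r+1\}h_{r+1}=\sum_{k=0}^rq^{-k}d_{k+1}h_{r-k}.$$

**Step 2: solve with generating functions.** Multiply by $zq^{-1}$ and note $q^{-r-1}[r+1]=1-q^{-2(r+1)}$. With $D(y)=\sum_{r\ge1}d_ry^r$ we get $H(y)-H(q^{-2}y)=zD(q^{-1}y)H(y)$. Replacing $y$ by $qy$,
$$1-zD(y)=\frac{H(q^{-1}y)}{H(qy)}.\tag{6}$$
Taking $-\log$, $\sum_m[m]P_m\,y^m/m=\sum_rz^rD(y)^r/r$. The coefficient of $y^m$ gives $[m]P_m=\sum_rz^r\frac mr\sum_{n_1+\dots+n_r=m}d_{n_1}\cdots d_{n_r}$. The average of $n_1$ over the cyclic rotations of $(n_1,\dots,n_r)$ is $m/r$, and the product is unchanged by rotation, so $m/r$ may be replaced by $n_1$. $\square$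

Consequences:

* $[n]P_n$ is the closure of an integral combination of terms $z^r\cdot$(braid on $n$ strands with $r$-component closure).
* For $m<n$, the elements $P_m$, $Q_{(m)}$, $Q_{(1^m)}$ are $\mathcal R$-combinations of closed braids, because $[1],\dots,[m]$ are units of $\mathcal R$.
* In the plane $d_r$ is an unknot with $r-1$ negative kinks, so $\langle d_r\rangle=t^{-(r-1)}(t-t^{-1})/z$. Evaluation in the plane is multiplicative on $\mathcal S_+$, since stacked pieces can be pulled apart. So
$$1-z\langle D(y)\rangle=1-\frac{(t-t^{-1})y}{1-t^{-1}y}=\frac{1-ty}{1-t^{-1}y},$$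
and the logarithm of (6) gives
$$\langle P_m\rangle=\frac{t^m-t^{-m}}{[m]},\qquad E(U)=t^n-t^{-n}.\tag{7}$$

**Definition 7 (several arcs).** $\mathcal A_r$ is the skein of $\mathbb A\times I$ with $r$ parallel straight arcs from right to left, with the side-by-side product. Since the arcs have disjoint projections, the $j$-th can be put in a slab $\mathbb A\times I_j$ with $I_1>\dots>I_r$ disjoint, moving end points vertically. Stacking the slabs gives an algebra homomorphism $\mathcal A^{\otimes r}\to\mathcal A_r$. Let $X_j$ be the image of $a$ in the $j$-th factor. The $X_j$ commute.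

*Example.* For $r=2$, $X_1^2$ means: the first arc winds twice, above the second arc, which stays straight.

**Lemma 5.** (a) For $y\in\mathcal A_r$: ($P_m$ over $y$) $-$ ($P_m$ under $y$) $=[m]\,p_m(X_1,\dots,X_r)\,y$. With arcs oriented the other way there is an additional factor $-1$. (b) $X_1\cdots X_r$ is the blackboard $r$-parallel of $a$.

*Proof.* (a) Slide $P_m$ to the left of $y$, above or below it; this reduces to $y=1$. Move $P_m$ down through the slabs one at a time. Passing the $j$-th slab contributes $[m]X_j^m$ by Lemma 2 (respectively $-[m]X_j^m$ by Lemma 3). Add up. (b) Draw $a$ as a monotone spiral. Its translates along the core direction have disjoint projections, so the heights of the slabs do not matter, and the picture is the $r$-parallel of $a$. $\square$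

## 5. Crossings between different components

**Proposition 6.** For a crossing $x$ between different components, $\check{\mathcal Z}_n(\mathcal L_+)-\check{\mathcal Z}_n(\mathcal L_-)=[n]^2G$ with $G\in\Lambda$ and $G\equiv\varepsilon\,n\,\check{\mathcal Z}_n(\mathcal L_0)$.

This implies (II): $G-\varepsilon n\check{\mathcal Z}_n(\mathcal L_0)$ lies in $\Lambda$ and is $\equiv0$, so it lies in $\Psi^2\Lambda$ by Lemma 1(a).

*Proof.* **Step 1: compute the difference by lifting $K_1$ through $K_2$.** Let $K_1$ be the over-component at $x$ in $\mathcal L_+$ and $K_2$ the under-component. Let $\mathbb A\times I$ be a thickened blackboard band of $K_1$, thin away from $x$. At $x$ it is thick enough to contain the arc of $K_2$ there as a straight arc, together with both positions of $K_1$. Otherwise it is disjoint from the rest of the link. As $K_1$ over $K_2$ is positive, the arc is oriented as in Lemma 2.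

Define a linear functional $F:\mathcal A_n\to k$ as follows. Remove $K_1$, and insert $y\in\mathcal A_n$ in $\mathbb A\times I$ in place of the $n$ parallels of the arc of $K_2$. Outside, take the $n$ parallels of $K_2$ with the braid combination of Lemma 4 representing $[n]P_n$ inserted away from $x$, decorate each $K_\alpha$ with $\alpha\ge3$ by $[n]P_n$, and evaluate. By (2) and Lemma 5(a),
$$\check{\mathcal Z}_n(\mathcal L_+)-\check{\mathcal Z}_n(\mathcal L_-)=[n]\,F(P_n\text{ over }1-P_n\text{ under }1)=[n]^2G,\qquad G=F(p_n(X_1,\dots,X_n)).$$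

**Step 2: integrality of $G$.** We have $G=\sum_jF(X_j^n)$. Replacing a straight arc by $a^n$ does not change its end points, so it does not change the number of components. By Lemma 4, $G$ is therefore an integral combination of terms $z^c\langle D\rangle$ with $D$ a $c$-component diagram: each component of the closed braids on $K_2,K_3,\dots$ brings one factor $z$, and $K_1$ is gone. So $G\in\Lambda$ by (3).

**Step 3: locate $\mathcal L_0$.** Replacing the single arc of $K_2$ by $a$ is the oriented smoothing at $x$. By Lemma 5(b), $X_1\cdots X_n=e_n(X)$ is the $n$-parallel of $a$, so $F(e_n(X))=\check{\mathcal Z}_n(\mathcal L_0)$.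

We wanted $e_n(X)$ and we obtained $p_n(X)$. The identity $e_n=\sum_{\mu\vdash n}(-1)^{n-\ell(\mu)}z_\mu^{-1}p_\mu$, with $z_{(n)}=n$, gives
$$p_n=\varepsilon\,n\,e_n+\sum_{\mu\vdash n,\ \mu\ne(n)}c_\mu\,p_\mu,\qquad c_\mu\in\mathbb Q .$$
For $n=2$ this is $X_1^2+X_2^2=-2X_1X_2+(X_1+X_2)^2$. The first term has exactly the coefficient predicted by (II). The direct attack stops at the second: looking along $K_1$, as we have done so far, shows only that $F(p_\mu(X))\in\mathcal R$, while we need a factor $\Psi^2$. The way out is to undo the computation for $p_\mu$ and then look at the same crossing along $K_2$, which still carries $[n]P_n$.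

**Step 4: the claim $F(p_\mu(X))\in[n]^2\mathcal R$ for $\mu\vdash n$, $\mu\ne(n)$, which finishes the proof.** Let $\mu=(\mu_1,\dots,\mu_\ell)$. All $\mu_k<n$, so each $[\mu_k]$ is a unit of $\mathcal R$. By Lemma 5(a), $\prod_k[\mu_k]\,p_\mu(X)$ is the side-by-side product over $k$ of the differences ($P_{\mu_k}$ over the arcs) $-$ ($P_{\mu_k}$ under the arcs). Expand the factors with $k<\ell$. Then $\prod_k[\mu_k]\,F(p_\mu(X))$ is a signed sum of terms of the following form.

* There are disjoint blackboard-parallel copies $K^{(1)},\dots,K^{(\ell)}$ of $K_1$, with $K^{(k)}$ decorated by $P_{\mu_k}$.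
* At $x$, each $K^{(k)}$ with $k<\ell$ passes over, or under, the parallels of $K_2$.
* We take the difference of the two configurations in which $K^{(\ell)}$ passes over, respectively under, the parallels of $K_2$ at $x$.
* $K_2$ is decorated by $[n]P_n$, and the braids decorating $K^{(\ell)}$ are placed away from $x$.

Let $\mathbb B\times I'$ be a thickened blackboard band of $K_2$. Where $K^{(\ell)}$ crosses it at $x$, let it contain the $m=\mu_\ell$ parallel strands of $K^{(\ell)}$ as straight arcs, in both relative positions; elsewhere it is thin and disjoint from the rest. This is possible because the other $K^{(k)}$ cross the projection of $\mathbb B$ at $x$ in other places. Now $P_n$ on the core of $\mathbb B$ is moved past $m$ arcs. By Lemma 5(a) for $\mathbb B$, the difference equals, up to sign,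
$$[n]\cdot[n]\sum_{j=1}^m(\cdots)_j .$$
One factor $[n]$ comes from the decoration $[n]P_n$, the other from Lemma 5(a). In $(\cdots)_j$ the component $K_2$ has been removed, and the $j$-th strand of $K^{(\ell)}$ runs $n$ times along $K_2$ instead. The remaining decorations, $P_{\mu_k}$ with $\mu_k<n$ and $[n]P_n$ on $K_\alpha$ for $\alpha\ge3$, are $\mathcal R$-combinations of braids. So each $(\cdots)_j$ lies in $\mathcal R$, and the claim follows. Since $[n]^2\mathcal R\subset\Psi^2\mathcal R$, we get $G\equiv\varepsilon nF(e_n(X))=\varepsilon n\check{\mathcal Z}_n(\mathcal L_0)$. $\square$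

**Corollary 7.** Modulo $[n]^2\Lambda$, $\check{\mathcal Z}_n$ is unchanged by crossing changes between different components, and $\check{\mathcal Z}_n(\mathcal L)-\prod_\alpha E(K_\alpha)\in[n]^2\Lambda$. In particular $\check{\mathcal Z}_n(\mathcal L)\equiv\prod_\alpha E(K_\alpha)$.

*Proof.* The first statement is part of Proposition 6. Change crossings between different components until each $K_\alpha$ passes over all $K_\beta$ with $\beta>\alpha$. The framed knots $K_\alpha$ are unchanged, the link becomes split, and $\check{\mathcal Z}_n$ is multiplicative on split links. $\square$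

## 6. Knots modulo $\Psi^2$: kinks, connected sums, the trefoil

By Corollary 7, part (I) concerns only the function $E$ on framed knots. The argument of Section 5 cannot be repeated at a self-crossing: there the arcs that cross the band of $K_1$ are strands of the very cable that runs along its core, so one cannot lift the decorated core off while the arcs stay where they are. We first compute $E$ for three constructions; Section 7 then reduces (I) to them.

Only hooks matter for a knot. Let $A_b=(n-b,1^b)$, $0\le b\le n-1$. Its content sum is $\frac{(n-b)(n-b-1)}2-\frac{b(b+1)}2$, so $2ct(A_b)=n(n-1-2b)$. For a framed knot $K$ put $c_b(K)=(-1)^bW_{A_b}(K)$. Since $\chi_A(C_{(n)})$ is $(-1)^b$ for $A=A_b$ and $0$ for non-hooks,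
$$E(K)=[n]\sum_{b=0}^{n-1}c_b(K).$$
For $n=3$, for example, the hooks are $(3),(2,1),(1,1,1)$ with signs $1,-1,1$.

**Lemma 8.** $c_b(K)=\dfrac{E(K)}{n[n]}+\rho_b$ with $\rho_b\in\mathcal R$ and $\sum_b\rho_b=0$.

*Proof.* For $1\le k\le n-1$ the Pieri rule gives $h_{n-k}e_k=s_{A_k}+s_{A_{k-1}}$. Since $Q_{(n-k)}Q_{(1^k)}$ is an $\mathcal R$-combination of closed braids, $c_k-c_{k-1}=(-1)^k(W_{A_k}+W_{A_{k-1}})\in\mathcal R$. Put $\rho_b=c_b-E(K)/(n[n])$. Then $\sum_b\rho_b=0$, and $n\rho_b=\sum_{b'}(\rho_b-\rho_{b'})=\sum_{b'}(c_b-c_{b'})\in\mathcal R$. $\square$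

**Lemma 9.** (i) $E(K^{\pm1})\equiv\varepsilon\,t^{\pm n}E(K)$. (ii) $E(U)E(K'\#K'')\equiv E(K')E(K'')$. (iii) If $T$ is the plane closure of $\sigma_1^3$ with blackboard framing, then $E(T)\equiv\varepsilon\,(t^n-t^{-n})(2t^n-t^{-n})$.

*Proof of (i).* A $\pm$ kink multiplies $c_b$ by $t^{\pm n}q^{\pm2ct(A_b)}=t^{\pm n}u^{\pm(n-1-2b)}$. With Lemma 8, and since the exponents $n-1-2b$ are symmetric about $0$,
$$t^{\mp n}E(K^{\pm1})=E(K)\cdot\tfrac1n\sum_bu^{n-1-2b}+[n]\sum_b\rho_bu^{\pm(n-1-2b)}.$$

**Step 1: the second sum is $\equiv0$.** As $\sum_b\rho_b=0$, we may replace $u^{\pm(n-1-2b)}$ by $u^{\pm(n-1-2b)}-u^{\pm(n-1)}$, which is divisible by $u-u^{-1}=[n]$. So this term lies in $[n]^2\mathcal R$.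

**Step 2: $\sum_bu^{n-1-2b}\equiv\varepsilon n$.** For $n$ odd all exponents are even, so the sum is an integer polynomial in $u^2+u^{-2}$ with value $n$ at $2$, and $u^2+u^{-2}-2=[n]^2$. For $n$ even the sum is an integer polynomial in $u+u^{-1}$. At $u=-1$ each of its $n$ terms is $-1$, so its value at $u+u^{-1}=-2$ is $-n$. Moreover $u+u^{-1}+2=(q^{n/2}+q^{-n/2})^2$. When $q^2$ is a primitive $n$-th root of unity, $q^n=(q^2)^{n/2}=-1$; since the zeros of $\Psi$ are simple, $\Psi$ divides $q^{n/2}+q^{-n/2}$. So the sum is $\equiv-n=\varepsilon n$.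

*Proof of (ii).* Write $K',K''$ as closures of blackboard-framed $1$-tangles. The $n$-parallels of the $1$-tangles are elements $x',x''\in H_n$, which commute with all of $H_n$, because braids slide through the parallel tangle. Since $e_AH_ne_A=k\,e_A$, there are scalars with $x'e_A=e_Ax'e_A=\kappa'e_A$ and $x''e_A=\kappa''e_A$. Hence $W_A(K')=\kappa'W_A(U)$, $W_A(K'')=\kappa''W_A(U)$, $W_A(K'\#K'')=\kappa'\kappa''W_A(U)$, and
$$W_A(K'\#K'')\,W_A(U)=W_A(K')\,W_A(K'').$$
Take $A=A_b$ (the signs $(-1)^b$ cancel), multiply by $[n]^2$, and write $\bar E=E/n$, so that $[n]c_b=\bar E+[n]\rho_b$ by Lemma 8. With superscripts indicating the knots,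
$$(\bar E^{\#}+[n]\rho^{\#}_b)(\bar E^{U}+[n]\rho^{U}_b)=(\bar E'+[n]\rho'_b)(\bar E''+[n]\rho''_b).$$
Sum over $b$. The terms linear in $\rho$ vanish, the quadratic ones lie in $[n]^2\mathcal R$, so $n(\bar E^{\#}\bar E^U-\bar E'\bar E'')\in[n]^2\mathcal R$. This is (ii).

*Proof of (iii).* For odd $k\ge1$ let $T_k$ be the closure of $\sigma_1^k$ with blackboard framing, so $T_3=T$.

**Step 1: reduce to traces, up to unknown integers.** Let $S\in H_{2n}$ be the $n$-parallel of $\sigma_1$. Then $S^2=\Omega_{2n}(\Omega_n\otimes\Omega_n)^{-1}$, and $S(g\otimes g')=(g'\otimes g)S$; so $S$ commutes with $g\otimes g$ for $g\in H_n$, in particular with $e_A\otimes e_A$. Write $e_A=e_A^2$ and slide one factor along the knot to the other strand: $T_k\star Q_A$ is the closure of $S^k(e_A\otimes e_A)$. On $(e_A\otimes e_A)V_\lambda$, $\lambda\vdash2n$, the operator $S^2$ is the scalar $q^{2ct(\lambda)-4ct(A)}$. So $S$ is diagonalizable there with eigenvalues $\pm q^{ct(\lambda)-2ct(A)}$, and as $k$ is odd,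
$$\mathrm{tr}_{V_\lambda}\big(S^k(e_A\otimes e_A)\big)=m_{A\lambda}\,q^{k(ct(\lambda)-2ct(A))},\qquad m_{A\lambda}\in\mathbb Z\text{ independent of }k.$$

**Step 2: find $m_{A\lambda}$ by specializing to $q=1$.** The trace does not change if $e_A$ is replaced by a conjugate $ge_Ag^{-1}$, because $S$ commutes with $g\otimes g$. So we may choose $e_A$ to have a value at $q=1$. Let $\mathcal O$ be the local ring of $\mathbb Q[q]$ at $q=1$. In the seminormal form of $V_\lambda$, $\sigma_i$ acts on a standard tableau vector with diagonal entry $q^d/\{d\}$, where $d\ne0$ is the content of $i+1$ minus that of $i$, and with off-diagonal entries $1$ and $\{d+1\}\{d-1\}/\{d\}^2$. Since $\{d\}$ has the value $d\ne0$ at $q=1$, all entries lie in $\mathcal O$, and at $q=1$ one gets Young's seminormal form of the symmetric group. The resulting map $H_n(\mathcal O)\to\prod_{\lambda\vdash n}\mathrm{Mat}(\mathcal O)$ is a map of free $\mathcal O$-modules of rank $n!$; modulo $q-1$ it is the isomorphism of $\mathbb QS_n$ with a product of matrix algebras, so its determinant is a unit and it is an isomorphism.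 Hence a diagonal matrix unit in the block $A$ is a minimal idempotent $e_A\in H_n(\mathcal O)$.

Put $q=1$. Then $S$ becomes the block swap $\tau\in S_{2n}$, $e_A$ becomes a minimal idempotent of $\mathbb QS_n$, and the trace of $\tau(e_A\otimes e_A)$ on $V_\lambda$ is $m_{A\lambda}$. The $A\otimes A$-isotypic part of $V_\lambda|_{S_n\times S_n}$ is $(A\otimes A)\otimes M$ with $\tau$ acting as $\mathrm{flip}\otimes\tau_M$. The flip is $+1$ on the line $e_AA\otimes e_AA$. Hence $m_{A\lambda}=\mathrm{tr}\,\tau_M=\dim M_+-\dim M_-$. By the description of plethysm through induction from $S_n\wr S_2$, $\dim M_+$ and $\dim M_-$ are the coefficients of $s_\lambda$ in $h_2[s_A]$ and $e_2[s_A]$. So $m_{A\lambda}$ is the coefficient of $s_\lambda$ in $h_2[s_A]-e_2[s_A]=p_2[s_A]$. (For $n=1$: $p_2[s_1]=s_{(2)}-s_{(1,1)}$, matching the eigenvalues $q$ and $-q^{-1}$ of $\sigma_1$.)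

**Step 3: sum over $A$.** Write $T_k^{+k}$ for $T_k$ with $k$ positive kinks added. They multiply the $A$-term by $t^{kn}q^{2k\,ct(A)}$, which cancels $q^{-2k\,ct(A)}$. By (1) and
$$\sum_A\chi_A(C_{(n)})\,p_2[s_A]=p_2[p_n]=p_{2n}=\sum_{b=0}^{2n-1}(-1)^bs_{(2n-b,1^b)},$$
and since $(2n-b,1^b)$ has content sum $n(2n-1-2b)$,
$$E(T_k^{+k})=t^{kn}[n]\sum_{b=0}^{2n-1}(-1)^bY^{2n-1-2b}\langle Q_{(2n-b,1^b)}\rangle,\qquad Y=q^{kn}.$$

**Step 4: a closed form.** We use $\sum_{a,b\ge0}s_{(a+1,1^b)}\alpha^a\beta^b=\dfrac{H(\alpha)H(-\beta)^{-1}-1}{\alpha+\beta}$ with $\alpha=Yw$, $\beta=-w/Y$. Then $\alpha+\beta=w[kn]$, and for $a=2n-1-b$ we have $\alpha^a\beta^b=(-1)^bY^{2n-1-2b}w^{2n-1}$. Together with $H(y)=\exp\sum_mp_my^m/m$ and (7),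
$$\frac{[kn]}{[n]}E(T_k^{+k})=t^{kn}\cdot\text{coefficient of }w^{2n}\text{ in }\exp\Big(\sum_{m\ge1}(t^m-t^{-m})\frac{[knm]}{[m]}\frac{w^m}m\Big).\tag{8}$$

**Step 5: reduce modulo $\Psi^2$.** The coefficient is a sum over partitions of $2n$, a part $m$ bringing the Laurent polynomial $[knm]/[m]$. If $n\nmid m$, then $\Psi$ divides $[knm]$ and is prime to $[m]$, so $\Psi$ divides $[knm]/[m]$ in $\mathbb Q[q^{\pm1}]$. A partition of $2n$ with a part not divisible by $n$ has at least two such parts. So only $(2n)$ and $(n,n)$ contribute modulo $\Psi^2$. The elements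
$$\frac{[kn]}{[n]}=\frac{u^k-u^{-k}}{u-u^{-1}},\qquad\Big(\frac{[kn^2]}{[n]}\Big)^2=\Big(\frac{u^{kn}-u^{-kn}}{u-u^{-1}}\Big)^2,\qquad\frac{[2kn^2]}{[2n]}=\frac{u^{2kn}-u^{-2kn}}{u^2-u^{-2}}$$
are symmetric in $u\leftrightarrow u^{-1}$ with only even exponents (for the first, because $k$ is odd). So they are integer polynomials in $u^2+u^{-2}=2+[n]^2$, with values $k$, $(kn)^2$, $kn$ at $u=1$, and are $\equiv k,\ (kn)^2,\ kn$. The contributions of $(2n)$ and $(n,n)$ carry the factors $\frac1{2n}$ and $\frac1{2n^2}$. Hence
$$k\,E(T_k^{+k})\equiv t^{kn}\Big[\tfrac k2(t^{2n}-t^{-2n})+\tfrac{k^2}2(t^n-t^{-n})^2\Big].$$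

**Step 6: $k=3$.** Dividing by $3$,
$$E(T^{+3})\equiv t^{3n}(t^n-t^{-n})\Big[\tfrac12(t^n+t^{-n})+\tfrac32(t^n-t^{-n})\Big]=t^{3n}(t^n-t^{-n})(2t^n-t^{-n}).$$
By (i), $E(T^{+3})\equiv\varepsilon^3t^{3n}E(T)$, and $\varepsilon^3=\varepsilon=\varepsilon^{-1}$. $\square$

*Check.* For $k=1$ the formula gives $E(U^{+2})\equiv t^{2n}(t^n-t^{-n})$, since $T_1=U^{+1}$. This agrees with (i) applied twice.

## 7. Inserting crossings at sites, and double differences

At a self-crossing of a knot we know nothing yet, but Proposition 6 handles crossings between two components. We relate the two by inserting *two* crossings. For this we must speak of inserting a crossing into a framed link away from any particular diagram.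

### 7.1 Sites

**Definition 8 (site).** Let $N$ be a framed oriented link with framing $f$. A *site* on $N$ is an embedded square $R=[0,1]_x\times[0,1]_y$ in $\mathbb R^3$ such that $R\cap N$ is the union of the two vertical sides, both sides are oriented upward by $N$, and $f=-\partial_x$ up to positive scaling on both. $N_{R,\pm}$ is obtained by replacing the two sides by the crossing $\sigma^{\pm1}$ drawn on $R$ with blackboard framing, that is, in a thickening $R\times(-\eta,\eta)$ oriented like $\mathbb R^3$.

*Example.* In a Conway triple, the flat square between the two upward arcs of $\mathcal L_0$ in the disc is a site $R$ on $\mathcal L_0$, and $(\mathcal L_0)_{R,\pm}=\mathcal L_\pm$. So every Conway triple comes from a site.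

Replacing $R$ by a thinner horizontal sub-strip $[0,1]\times[y_1,y_2]$ does not change $N_{R,\pm}$ up to framed isotopy.

**(S1) Flattening.** *Given disjoint sites $R_1,\dots,R_r$ on $N$, there is a framed isotopy after which $N$ is given by a blackboard-framed diagram, and the $R_i$ are disjoint small upright flat squares in the plane whose projections meet the diagram only in their vertical sides.*

*Proof.* Take disjoint balls $B_i\supset R_i$ such that $(B_i,N\cap B_i,R_i)$ is standard: a flat square with its vertical sides prolonged, and $f$ pointing left. Orientation-preserving embeddings of disjoint balls are unique up to ambient isotopy, so move the $B_i$ to round balls in which $R_i$ and $N\cap B_i$ lie upright in the plane. By general position the line through the center of $B_i$ perpendicular to the plane misses $N\setminus B_i$. By an isotopy inside $B_i$ that keeps $N\cap B_i$ and $R_i$ in the plane, shrink $R_i$ towards the center, the two strands being drawn together; then the perpendicular cylinder over $R_i$ meets $N$ only in the sides of $R_i$. Make the projection of the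 rest generic. At the sites $f$ and the blackboard framing agree. On each complementary arc of $N$, and on each component without sites, they differ by an integer number of full twists. Insert kinks in the diagram until the blackboard framing agrees with $f$ up to homotopy. $\square$

Consequently $(N_{R,+},N_{R,-},N)$ is a Conway triple up to framed isotopy. For several disjoint sites, all links obtained by inserting crossings at some of them are given by diagrams identical outside the corresponding discs.

**(S2) Existence.** *Given finitely many pairwise disjoint sites on $N$ and distinct points $a,b\in N$ not on them, there is a site disjoint from the given ones whose left side contains $a$ and whose right side contains $b$.*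

*Proof.* **Step 1: the complement of $N$ and the given sites is connected.** The complement of $N$ is connected, since $N$ has codimension $2$. A generic path in it avoids the edges of the given squares and meets their interiors in finitely many points. Let it cross $R_i$ at an interior point $p$. The vertical segment in $R_i$ from $p$ to the top edge does not meet $N$, because $R_i\cap N$ is the union of the two vertical sides. It does not meet the other sites, because the sites are disjoint. So a small neighborhood of this segment, extended slightly beyond the top edge, meets neither $N$ nor the other sites. Inside it the path can be led along one face of $R_i$, around the top edge, and back along the other face. This removes the intersection point without creating new ones.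

**Step 2: an arc.** By Step 1 and general position there is an embedded arc $\gamma$ from $a$ to $b$, with interior disjoint from $N$ and the given sites, that leaves $a$ in direction $-f(a)$ and arrives at $b$ in direction $-f(b)$.

**Step 3: a band.** Choose a unit normal field $v$ along $\gamma$ equal to the direction of $N$ at both ends; it exists because the unit normal circle is connected. Take a thin band along $\gamma$ with width direction $v$, arranged near $a$ to consist of the segments leaving $N$ in direction $-f$, and near $b$ of the segments arriving at $N$ in direction $-f$. Thin enough, it is a site with the required properties. $\square$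

**(S3) Disjointness.** *Given two sites $R,R'$ on $N$, there are disjoint sites $R_1,R_1'$ that give the same links $N_{\cdot,\pm}$ as $R,R'$ and join the same components.*

*Proof.* Replace $R$ and $R'$ by thin strips around horizontal arcs, at heights chosen so that the four end points of the arcs are distinct. The interiors of the arcs do not meet $N$. So a small perturbation of the interior of one arc, disjoint from $N$, makes the two arcs disjoint. Extend it to an isotopy of the strip fixing $N$, and thin both strips. $\square$

### 7.2 A quantity attached to a two-component link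

We want to show that $E(\mathcal L_+)-E(\mathcal L_-)$ for knots depends only on $\mathcal L_0$. For a $2$-component link $N=K'\cup K''$ and a site $R$ joining $K'$ to $K''$, the links $N_{R,\pm}$ are knots. Put
$$\delta(N;R)=E(N_{R,+})-E(N_{R,-})\in\Lambda .$$

**Lemma 10.** $\delta(N;R)$ modulo $\Psi^2\Lambda$ is independent of $R$. We write $\delta(N)$.

*Proof.* By (S3) it suffices to compare disjoint sites $R,R'$ joining $K'$ and $K''$. For $i,j\in\{+,-,0\}$ let $D_{ij}$ be the link with crossing $i$ inserted at $R$ and $j$ at $R'$, where $0$ means unchanged; so $D_{00}=N$.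

**Step 1: the crossings of $D_{\pm\pm}$ are between different components.** Passing a crossing switches between $K'$ and $K''$. So $D_{\pm\pm}$ has the two components
$$K'[R\to R']\cup K''[R'\to R]\qquad\text{and}\qquad K''[R\to R']\cup K'[R'\to R].$$
At $R$ the first component arrives along $K''$ and leaves along $K'$, and the second does the opposite; similarly at $R'$. So both crossings are between the two components.

**Step 2: evaluate the double difference in two ways.** Let $V_{ij}=\check{\mathcal Z}_n(D_{ij})/[n]^2$. By (S1) and Proposition 6, for $i,j\in\{\pm\}$,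
$$V_{+j}-V_{-j}\equiv\varepsilon n\,E(D_{0j}),\qquad V_{i+}-V_{i-}\equiv\varepsilon n\,E(D_{i0}),$$
where the left sides lie in $\Lambda$. Hence
$$\varepsilon n\big(E(D_{0+})-E(D_{0-})\big)\equiv V_{++}-V_{-+}-V_{+-}+V_{--}\equiv\varepsilon n\big(E(D_{+0})-E(D_{-0})\big),$$
that is, $\varepsilon n\,\delta(N;R')\equiv\varepsilon n\,\delta(N;R)$. Cancel $\varepsilon n$ by Lemma 1(b) and apply Lemma 1(a). $\square$

**Lemma 11.** If $N$ is the split union of $K'$ and $K''$, then $\delta(N)\equiv\varepsilon E(K')E(K'')$.

*Proof.* By Lemma 10 we may choose a convenient site. Draw two adjacent upward strands. The left one contains a $1$-tangle with closure $K'$ and is closed up to the left; the right one contains a $1$-tangle with closure $K''$ and is closed up to the right. Use the site between them. With $\sigma^{\pm1}$ inserted, shrink the tangle of $K''$ and slide it along the strand through the crossing. The result is $K'\#K''$ with a $\pm$ kink. By Lemma 9(i), (7) and Lemma 9(ii),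
$$\delta(N)\equiv\varepsilon(t^n-t^{-n})E(K'\#K'')=\varepsilon E(U)E(K'\#K'')\equiv\varepsilon E(K')E(K'').\qquad\square$$

If $\delta(N)$ does not change under crossing changes between $K'$ and $K''$, then $N$ can be made split and Lemma 11 finishes the job. This is the last lemma.

**Definition 9 (interlaced sites).** Two disjoint sites $R,R'$ on a knot are interlaced if their ends occur along the knot in cyclic order $R,R',R,R'$.

*Example.* Let two upward strands be closed up, with $\sigma_1$ in between, to a knot, and take two flat squares between the strands, one above the other. Each strand passes the lower and then the upper square, so the squares are interlaced.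

**Lemma 12.** If $N_+,N_-$ are $2$-component links forming a Conway triple $(N_+,N_-,J)$ at a crossing between their two components, then $\delta(N_+)\equiv\delta(N_-)$.

*Proof.* $J$ is a knot with a site $R$ such that $J_{R,\pm}=N_\pm$. For any site $R$ on a knot $J$ put $\chi(J;R)=\delta(J_{R,+})-\delta(J_{R,-})$, a class modulo $\Psi^2\Lambda$. We show that it does not depend on $R$, and then compute it at a convenient site.

**Step 1: $\chi(J;R)\equiv\chi(J;R')$ for interlaced $R,R'$.** The ends cut $J$ into arcs $\alpha$ (from $R$ to $R'$), $\beta$ ($R'$ to $R$), $\gamma$ ($R$ to $R'$), $\kappa$ ($R'$ to $R$), in this order. A crossing at $R$ connects $\beta\to\alpha$ and $\kappa\to\gamma$; a crossing at $R'$ connects $\alpha\to\kappa$ and $\gamma\to\beta$. So inserting a crossing at $R$ only gives the two components $\alpha\beta$ and $\gamma\kappa$, and $R'$ joins them; similarly with $R,R'$ exchanged. Inserting crossings at both gives the single cycle $\alpha\to\kappa\to\gamma\to\beta\to\alpha$, a knot. With $D_{ij}$ as before, now for $J$, Lemma 10 lets us compute $\delta(J_{R,\pm})$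 with the site $R'$ and $\delta(J_{R',\pm})$ with the site $R$:
$$\chi(J;R)\equiv E(D_{++})-E(D_{+-})-E(D_{-+})+E(D_{--})\equiv\chi(J;R').\tag{9}$$

**Step 2: $\chi(J;R)$ is independent of $R$.** Given two sites $R,R'$ on $J$, make them disjoint by (S3); this changes neither $J_{R,\pm}$ nor $J_{R',\pm}$. We find a third site $R''$, disjoint from and interlaced with both, by (S2), which applies since $R,R'$ are disjoint. If the cyclic order of the ends is $R,R,R',R'$, put one end of $R''$ in the arc between the two ends of $R$ and the other in the arc between the two ends of $R'$. If it is $R,R',R,R'$, put the ends of $R''$ in two opposite arcs of the four; any two opposite arcs are separated by the ends of $R$ and also by the ends of $R'$. So $\chi(J;R)\equiv\chi(J;R'')\equiv\chi(J;R')$ by Step 1. Write $\chi(J)$.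

**Step 3: express $\chi(J)$ by three knots.** For a framed knot $M$ and odd $k$ let $M_{(k)}$ be the following knot: write $M$ as a long upward strand closed up to the left, place a second upward strand to its right, closed up trivially to the right, and insert $\sigma_1^k$ on the two strands. As framed knots, $M_{(\pm1)}=M^{\pm1}$ and $M_{(3)}=M\#T$: the knot types agree, and in each case the self-linking number of the framing is the writhe of the diagram. Every framed knot $J$ is $M_{(1)}$ with $M=J^{-1}$, that is, $J$ with a negative kink. View $M_{(1)}$ as $\sigma_1^0\sigma_1^0\sigma_1$ with two sites in the first two slots. As in the example after Definition 9, they are interlaced. Inserting crossings gives $D_{++}=M_{(3)}$, $D_{+-}=D_{-+}=M_{(1)}$, $D_{--}=M_{(-1)}$. By (9),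
$$\chi(J)\equiv E(M_{(3)})-2E(M_{(1)})+E(M_{(-1)}).$$

**Step 4: evaluate.** Multiply by $E(U)=t^n-t^{-n}$. By Lemma 9(ii), $E(U)E(M\#T)\equiv E(M)E(T)$; by Lemma 9(i), $E(M^{\pm1})\equiv\varepsilon t^{\pm n}E(M)$; then Lemma 9(iii) gives
$$E(U)\chi(J)\equiv E(M)\big[E(T)-\varepsilon E(U)(2t^n-t^{-n})\big]\equiv0 .$$
By Lemma 1(b) with $g=t^n-t^{-n}$, $\chi(J)\equiv0$. $\square$

## 8. Self-crossings

*Proof of (I).* **Step 1: knots.** Let $(K_+,K_-,N)$ be a Conway triple with $K_\pm$ knots and $N=K'\cup K''$, and let $R$ be the site of the triple. Change crossings between $K'$ and $K''$ in the diagram of $N$ until $K'$ lies above $K''$. Each change preserves $\delta$ modulo $\Psi^2$ by Lemma 12. The framed knots $K',K''$ do not change, and the final link is split, so Lemma 11 applies: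
$$E(K_+)-E(K_-)=\delta(N;R)\equiv\delta(N)\equiv\varepsilon E(K')E(K'').$$

**Step 2: links.** For a link with a self-crossing of $K_1$, write $K_{1,\pm}$ for this component in $\mathcal L_\pm$ and $K_1'\cup K_1''$ for its smoothing. Deleting the other components, $(K_{1,+},K_{1,-},K_1'\cup K_1'')$ is a Conway triple. By Corollary 7,
$$\check{\mathcal Z}_n(\mathcal L_\pm)\equiv E(K_{1,\pm})\prod_{\alpha\ge2}E(K_\alpha),\qquad\check{\mathcal Z}_n(\mathcal L_0)\equiv E(K_1')E(K_1'')\prod_{\alpha\ge2}E(K_\alpha).$$
With Step 1, $\check{\mathcal Z}_n(\mathcal L_+)-\check{\mathcal Z}_n(\mathcal L_-)\equiv\varepsilon\,\check{\mathcal Z}_n(\mathcal L_0)$.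

**Step 3: back to $\Lambda$.** Both sides lie in $\Lambda$ by Fact 1, so by Lemma 1(a) the difference lies in $\Psi^2\Lambda$. This is (I). $\square$

Part (II) was proved in Section 5, so the Theorem holds, and for $n=p$ prime it gives both congruences of the conjecture.
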